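
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{claim}[theorem]{Claim}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Nerves of Penon weak $n$-categories and the\\ Tamsamani--Simpson conditions}


\begin{abstract}
A nerve functor assigns to every Penon weak $n$-category a presheaf on $\Delta^n$. We show that this presheaf is a Tamsamani--Simpson weak $n$-category for all Penon weak $n$-categories if and only if $n\le 2$ (the case $n=2$ being known). For $n\ge 3$ the Segal condition already fails for every strict $n$-category that has a non-identity invertible $3$-cell whose source is an identity $2$-cell. For strict $3$-categories this is the only obstruction: if there is no such $3$-cell, we describe the nerve explicitly and verify all the conditions.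
\end{abstract}

\section{Introduction}

\subsection{The question}

An algebraic definition of weak $n$-category equips a globular set with chosen composites and chosen coherence cells. In a non-algebraic definition composites are not chosen. There one has a presheaf $Y$ on $\Delta^n=\Delta\times\dots\times\Delta$, whose elements of shape $(j_1,\dots,j_n)$ should be thought of as $j_1\times\dots\times j_n$ grids of cells together with candidates for all their composites; the axioms say that certain Segal maps, which forget these candidates, are contractible. A nerve passes from the first kind of structure to the second: $N\mathcal A(j_1,\dots,j_n)$ is the set of maps into $\mathcal A$ from an algebraic object $I_n(j_1,\dots,j_n)$ that is a weakly composed grid.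

Here the algebraic structure is a Penon weak $n$-category, that is, an algebra for Penon's monad $P$ on $n$-globular sets, and the non-algebraic one is a Tamsamani--Simpson weak $n$-category. All definitions are recalled in Section~\ref{sec:defs}. The question, posed in \cite{Cottrell}, is whether the nerve of a Penon weak $n$-category is always a Tamsamani--Simpson weak $n$-category.

For $n=1$ the answer is yes: $I_1(j)$ is the free algebra on a string of $j$ arrows, so that $N\mathcal A(j)$ is the set of composable $j$-strings in $\mathcal A$ and the Segal maps are bijections (Proposition~\ref{prop:n1}). For $n=2$ it is known that the nerve of every Penon weak $2$-category is a Tamsamani--Simpson weak $2$-category; we use this without proof. In higher dimensions an element of $N\mathcal A(2,0,\dots,0)$ contains, besides two composable $1$-cells $f_1,f_2$, a $1$-cell $h$ playing the role of their composite and coherence cells comparing $h$ with $f_2\circ_0f_1$. Such choices look contractible, and one might guess that the answer is yes for all $n$. It is not.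

\subsection{Results}

Every strict $n$-category $A$ can be regarded as a Penon weak $n$-category $JA$ (Section~\ref{sec:strict}). A $3$-cell is called \emph{invertible} if it is strictly invertible for the composition $\circ_2$ along $2$-cells.

\begin{theorem}\label{thm:A}
For every $n\ge 3$ there is a Penon weak $n$-category whose nerve is not a Tamsamani--Simpson weak $n$-category. Hence, with the known case $n=2$, the nerve of every Penon weak $n$-category is a Tamsamani--Simpson weak $n$-category if and only if $n\le 2$.
\end{theorem}

\begin{theorem}\label{thm:B}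
Let $n\ge3$ and let $A$ be a strict $n$-category having an invertible $3$-cell $\Phi\colon 1_f\to\alpha$, with $f$ a $1$-cell, that is not the identity $3$-cell $1_{1_f}$. Then $N(JA)$ is not a Tamsamani--Simpson weak $n$-category: the Segal map $S_3$ is not contractible.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $A$ be a strict $3$-category and $n=3$. Then $N(JA)$ is a Tamsamani--Simpson weak $3$-category if and only if every invertible $3$-cell of $A$ whose source is an identity $2$-cell is an identity $3$-cell.
\end{theorem}

For instance, a strict $2$-category viewed as a strict $3$-category has only identity $3$-cells and satisfies the condition of Theorem~\ref{thm:C}. The strict $3$-category with one object, one $1$-cell, one $2$-cell and a nontrivial abelian group of $3$-cells violates it.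

\subsection{The idea}

The grid object is the image under a comparison functor $K$ of an object $E$ that carries a \emph{contraction}: for any two parallel $1$-cells $x,y$ of $E$ with the same image in a certain free strict $n$-category there is a chosen $2$-cell $[x,y]\colon x\to y$, and similarly in higher dimensions. If $z$ is a $1$-cell that can be composed after $x$ and $y$, there are then two $2$-cells from $z\circ_0x$ to $z\circ_0y$,
\[
[z\circ_0x,\;z\circ_0y]\qquad\text{and}\qquad 1_z\circ_0[x,y].
\]
No axiom identifies ``contract after whiskering'' with ``whisker after contracting''. When $n=2$ the two are equal, because Penon's definition forces parallel top-dimensional cells with the same image to be equal. From $n=3$ on they are only connected by a contraction $3$-cell $\Xi$, and since a map of $P$-algebras need not preserve contraction cells, the value of a map on $\Xi$ has room to vary.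

This value is a $3$-cell, but $\Xi$ is built from $1$-cells alone. For suitable $x,y,z$ it can therefore be recorded by an element of $N(JA)(3,1,0,\dots,0)$, be invisible on its two endpoints and under the Segal map, and be impossible to change by moving in the third simplicial direction, which $1$-cells do not see. We construct two elements that have different values on $\Xi$ but the same endpoints and the same Segal image; nothing joins them. This proves Theorem~\ref{thm:B} (Section~\ref{sec:B}); the main technical point is to build maps with a prescribed value on $\Xi$.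

For $n=3$ the value of an algebra map on $\Xi$ is always an invertible $3$-cell. If moreover $A$ satisfies the condition of Theorem~\ref{thm:C}, the value on $\Xi$, and on every contraction $3$-cell between two $2$-cells that themselves lie over identities, is an identity. An element of the nerve is then determined by a short list of independent data, from which the Segal conditions can be read off (Section~\ref{sec:C}). These arguments use that $3$-cells are top-dimensional. For $n\ge4$ we prove only the sufficient condition for failure in Theorem~\ref{thm:B}.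

\section{Definitions}\label{sec:defs}

Throughout, $n\ge1$ is a fixed integer.

\subsection{Globular conventions}

$\mathbf{GSet}_n$ is the category of $n$-globular sets. Two $m$-cells are \emph{parallel} if they have the same source and the same target; any two $0$-cells are parallel. For $m$-cells $x,y$ and $p<m$, the composite $y\circ_px$ is formed when the $p$-dimensional target of $x$ is the $p$-dimensional source of $y$; thus $x$ comes first. The identity $(m+1)$-cell on an $m$-cell $x$ is $1_x$. In a strict $n$-category the compositions are associative and unital, identities are compatible with composition, and for $p<q$ the \emph{interchange law}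
$(y'\circ_qy)\circ_p(x'\circ_qx)=(y'\circ_px')\circ_q(y\circ_px)$ holds. An $m$-cell of a strict $n$-category, $m\ge1$, is \emph{invertible} if it has a two-sided inverse for $\circ_{m-1}$.

$T$ is the free strict $n$-category monad on $\mathbf{GSet}_n$, with unit $\eta_X\colon X\to TX$. A globular map $X\to A$ into a strict $n$-category extends uniquely along $\eta_X$ to a strict $n$-functor $TX\to A$. For $X=A$ and the identity map this is the evaluation $\mathrm{ev}_A\colon TA\to A$.

\subsection{Penon weak $n$-categories}

$\mathcal R_n$ is the category whose objects are maps of $n$-globular sets $\theta\colon A\to B$ with $B$ a strict $n$-category. A morphism $(\theta\colon A\to B)\to(\theta'\colon A'\to B')$ is a pair $(u,g)$ of a globular map $u\colon A\to A'$ and a strict $n$-functor $g\colon B\to B'$ with $\theta'u=g\theta$; we call $g$ its \emph{codomain part}.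

An \emph{$n$-magma} is an $n$-globular set with identities $1_x$ on all $m$-cells $x$, $m<n$, and binary composites $y\circ_px$ of all $m$-cells composable along $p$-cells, $0\le p<m\le n$, with the same sources and targets as in a strict $n$-category. No axioms are imposed.

$\mathcal Q$ is the category of pairs $q=(\theta\colon A\to B,[-,-])$, where $A$ is an $n$-magma, $B$ is a strict $n$-category, $\theta$ is a globular map preserving identities and composites, and $[-,-]$ is a \emph{contraction}: for $0\le m<n$ and parallel $m$-cells $x,y$ of $A$ with $\theta x=\theta y$ there is a chosen $(m+1)$-cell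
\[
[x,y]\colon x\to y\qquad\text{with}\qquad \theta[x,y]=1_{\theta x},\qquad [x,x]=1_x ;
\]
moreover, parallel $n$-cells $x,y$ of $A$ with $\theta x=\theta y$ are required to be equal. We call the last requirement the \emph{top condition}. Morphisms of $\mathcal Q$ are morphisms of $\mathcal R_n$ that preserve the magma structure and the contraction.

The forgetful functor $U\colon\mathcal Q\to\mathbf{GSet}_n$, $(\theta\colon A\to B)\mapsto A$, has a left adjoint $F$. The monad $P=UF$ is \emph{Penon's monad}; its unit is written $e_X\colon X\to PX$. A \emph{Penon weak $n$-category} is a $P$-algebra, and $P\mathbf{Alg}$ is the category of $P$-algebras. $K\colon\mathcal Q\to P\mathbf{Alg}$ is the Eilenberg--Moore comparison functor: $K(q)$ is the globular set $Uq$ with structure map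
\[
a_q=U\varepsilon_q\colon PUq\to Uq ,
\]
where $\varepsilon_q\colon FUq\to q$ is the counit, and $K$ is the identity on underlying globular maps.

The forgetful functor $\mathcal Q\to\mathcal R_n$ has a left adjoint $L$. It may be chosen so that $L(\theta\colon A\to B)=(\bar\theta\colon\bar A\to B)$, where $\bar A$ is the free magma-with-contraction over $B$ generated by $A$, with unit $(e,\mathrm{id}_B)$. Thus a $\mathcal Q$-morphism out of $L(\theta)$ is the same as an $\mathcal R_n$-morphism out of $\theta$, with the same codomain part. We write a cell of $A$ and its image under $e$ by the same symbol and call these images \emph{generators} of $\bar A$.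

\subsection{The nerve}

$\Delta$ is the simplex category, with objects $[j]=\{0,\dots,j\}$ and monotone maps, and $\Theta^n=\Delta^n$, with objects $\vec j=(j_1,\dots,j_n)$ and morphisms $f=(f_1,\dots,f_n)$, $f_i\colon[j_i]\to[k_i]$.

For $\vec j\in\Theta^n$ the globular set $X(\vec j)$ is the grid with $j_i$ cells in direction $i$:
\begin{itemize}
\item its $0$-cells are $0,\dots,j_1$;
\item for $1\le m<n$ its $m$-cells are $(a_1,\dots,a_m;c)$ with $1\le a_i\le j_i$ and $0\le c\le j_{m+1}$;
\item its $n$-cells are $(a_1,\dots,a_n)$ with $1\le a_i\le j_i$;
\item a cell $(a_1,\dots,a_m;c)$ or $(a_1,\dots,a_n)$ (put $m=n$ in the latter case) has source $(a_1,\dots,a_{m-1};a_m-1)$ and target $(a_1,\dots,a_{m-1};a_m)$; for $m=1$ these are the $0$-cells $a_1-1$ and $a_1$.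
\end{itemize}

An \emph{interval} of $[j_i]$ is a pair $I=(a,b)$ with $0\le a<b\le j_i$; its length is $|I|=b-a$, and it is a \emph{unit} interval if $|I|=1$. The globular set $R(\vec j)$ has a cell for every block in the grid, except that $n$-dimensional blocks are required to have length one in the last direction:
\begin{itemize}
\item its $0$-cells are $0,\dots,j_1$;
\item for $1\le m<n$ its $m$-cells are $(I_1,\dots,I_m;c)$ with $I_i$ an interval of $[j_i]$ and $0\le c\le j_{m+1}$; with $I_m=(a,b)$, the source is $(I_1,\dots,I_{m-1};a)$ and the target is $(I_1,\dots,I_{m-1};b)$;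
\item its $n$-cells are $(I_1,\dots,I_{n-1},a_n)$ with $1\le a_n\le j_n$, with source $(I_1,\dots,I_{n-1};a_n-1)$ and target $(I_1,\dots,I_{n-1};a_n)$.
\end{itemize}
Here and below, an expression $(\,;a)$ with no interval before the semicolon means the $0$-cell $a$. The map $\theta_{\vec j}\colon R(\vec j)\to TX(\vec j)$ sends each cell to the unique composite in $TX(\vec j)$ of the grid of those cells of $X(\vec j)$ that have the same last entry and satisfy $a<a_i\le b$ for each $I_i=(a,b)$. Put
\[
E_n(\vec j)=L(\theta_{\vec j})=\bigl(\bar\theta_{\vec j}\colon\bar R(\vec j)\to TX(\vec j)\bigr)\in\mathcal Q .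
\]

Let $f\colon\vec j\to\vec k$ be a morphism of $\Theta^n$.

(i) $\hat f\colon TX(\vec j)\to TX(\vec k)$ is the strict $n$-functor given on generators as follows. A cell $(a_1,\dots,a_m;c)$ with $m<n$, respectively $(a_1,\dots,a_n)$, goes to the composite of the grid of cells $(b_1,\dots,b_m;f_{m+1}c)$, respectively $(b_1,\dots,b_n)$, with $f_i(a_i-1)<b_i\le f_i(a_i)$. If some range is empty, let $i$ be the smallest such index; the image is then the iterated identity of the appropriate dimension on the composite of the grid of $(i-1)$-cells $(b_1,\dots,b_{i-1};f_i(a_i))$, which for $i=1$ is the $0$-cell $f_1(a_1)$.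

(ii) The globular map $\psi_f\colon R(\vec j)\to\bar R(\vec k)$ is given as follows, where $f_iI=(f_ia,f_ib)$ for $I=(a,b)$.
\begin{itemize}
\item A $0$-cell $c$ goes to $f_1c$.
\item For $1\le m<n$, a cell $(I_1,\dots,I_m;c)$ with all $f_iI_i$ nondegenerate goes to the generator $(f_1I_1,\dots,f_mI_m;f_{m+1}c)$.
\item If some $f_iI_i$ is degenerate, i.e.\ $f_ia=f_ib$ for $I_i=(a,b)$, let $i$ be the least such index. The cell, in any dimension $m\ge i$ including $m=n$, goes to the iterated identity of dimension $m$ on the $(i-1)$-cell $(f_1I_1,\dots,f_{i-1}I_{i-1};f_ia)$.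
\item For an $n$-cell $(I_1,\dots,I_{n-1},a_n)$ with all $f_iI_i$ nondegenerate, put $p=f_n(a_n-1)$ and $q=f_n(a_n)$. If $p=q$ it goes to the identity on $(f_1I_1,\dots,f_{n-1}I_{n-1};p)$. If $q>p$ it goes to a composite along $(n-1)$-cells of the generators $(f_1I_1,\dots,f_{n-1}I_{n-1},r)$, $p<r\le q$; the bracketing does not matter, by the top condition.
\end{itemize}
Then $(\psi_f,\hat f)$ is a morphism of $\mathcal R_n$ from $\theta_{\vec j}$ to the underlying object of $E_n(\vec k)$. Let $E_n(f)\colon E_n(\vec j)\to E_n(\vec k)$ be the induced morphism of $\mathcal Q$. This defines a functor $E_n\colon\Theta^n\to\mathcal Q$; put $I_n=K\circ E_n$. The \emph{nerve} of a Penon weak $n$-category $\mathcal A$ is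
\[
N\mathcal A=P\mathbf{Alg}(I_n(-),\mathcal A)\colon(\Theta^n)^{\mathrm{op}}\to\mathbf{Set}.
\]

Most of the maps used below are \emph{interval inclusions}: each $f_i$ is injective and its image is a set of consecutive integers. For these, (ii) says that $E_n(f)$ sends a $0$-cell $c$ to $f_1c$ and relabels the other generators,
\begin{equation}\label{eq:relabel}
(I_1,\dots,I_m;c)\mapsto(f_1I_1,\dots,f_mI_m;f_{m+1}c),\qquad (I_1,\dots,I_{n-1},a)\mapsto(f_1I_1,\dots,f_{n-1}I_{n-1},f_na),
\end{equation}
and unit intervals go to unit intervals.

\subsection{Tamsamani--Simpson weak $m$-categories}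

These are defined by induction on $m\ge0$, together with contractible maps. A weak $0$-category is a set, and its contractible maps are the bijections. For $m\ge1$ a weak $m$-category is a functor $Y\colon(\Delta^m)^{\mathrm{op}}\to\mathbf{Set}$, written $j\mapsto Y_j=Y(j,-,\dots,-)$, such that
\begin{enumerate}
\item $Y_0$ is constant (we then treat it as a set, the set of \emph{objects} of $Y$);
\item each $Y_j$ is a weak $(m-1)$-category;
\item (Segal condition) for $j\ge1$ the \emph{Segal map} $S_j\colon Y_j\to Y_1\times_{Y_0}\dots\times_{Y_0}Y_1$ ($j$ factors), induced by the maps $\sigma_i\colon[1]\to[j]$, $0\mapsto i-1$, $1\mapsto i$, is contractible.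
\end{enumerate}
Let $\delta_c\colon[0]\to[1]$, $0\mapsto c$. For $y,y'\in Y_0$, the hom $Y(y,y')$ is the fibre over $(y,y')$ of the map $Y_1\to Y_0\times Y_0$ induced by $(\delta_0,\delta_1)$. A map $g\colon Y\to Z$ of weak $m$-categories, $m\ge1$, is \emph{contractible} if $g_0$ is surjective and every map of homs $Y(y,y')\to Z(gy,gy')$ is contractible.

So contractibility means: surjective on objects, on objects of homs, and so on, and bijective at the last stage. At each stage the definition uses that homs and the targets of Segal maps are weak $(m-1)$-categories. Both are covered by the next lemma: a hom is a fibre over a set, and the target of a Segal map is a fibre product over a set.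

\begin{lemma}\label{lem:fib}
Let $m\ge0$.
\begin{enumerate}
\item[(i)] Finite products of weak $m$-categories are weak $m$-categories, and finite products of contractible maps are contractible.
\item[(ii)] Let $Q$ be a set, regarded as a constant presheaf. A presheaf $V$ with a map to $Q$ is a weak $m$-category if and only if all its fibres $V_q$ are. A map of weak $m$-categories over $Q$ is contractible if and only if it is so on each fibre.
\item[(iii)] Fibre products of weak $m$-categories over sets are weak $m$-categories.
\end{enumerate}
\end{lemma}

\begin{proof}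
For given $m$, (iii) follows from (i) and (ii): $V\times_QV'=\coprod_{q}V_q\times V'_q$, and for more factors one iterates. We prove (i) and (ii) by induction on $m$; for $m=0$ both are clear.

Let $m\ge1$. Products and disjoint unions are formed levelwise. Constancy of the $0$-th level is inherited by products and can be tested on fibres, and the other levels are handled by induction. The Segal map of a product is the product of the Segal maps. The Segal map of $V=\coprod_qV_q$ is the disjoint union of those of the $V_q$, since $V_0$ lies over $Q$. So the Segal condition follows from the statements about maps for $m-1$.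

It remains to consider contractible maps. A product of maps is surjective on objects if its factors are, and homs of products are products of homs; so induction applies. A map over $Q$ is surjective on objects if and only if it is so on fibres. Homs within one fibre are those of that fibre. Homs between objects in different fibres are empty both in the source and in the target, and a map between empty weak $(m-1)$-categories is contractible.
\end{proof}

\section{Strict $n$-categories as Penon weak $n$-categories}\label{sec:strict}

For a strict $n$-category $A$ let $q_A$ be $\mathrm{id}_A\colon A\to A$ with the only possible contraction, $[x,x]=1_x$. It lies in $\mathcal Q$, and a strict $n$-functor $F\colon A\to A'$ gives a morphism $(F,F)\colon q_A\to q_{A'}$. Put $JA=K(q_A)$; then $F$ is the underlying map of an algebra map $JF\colon JA\to JA'$.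

The functor $\mathcal R_n\to\mathbf{GSet}_n$, $(A\to B)\mapsto A$, has left adjoint $X\mapsto(\eta_X\colon X\to TX)$, since in a morphism $(u,g)$ from $\eta_X$ to $\theta$ the functor $g$ is the unique extension of $\theta u$. As $U$ factors through $\mathcal R_n$, we may take
\[
FX=L(\eta_X),\qquad\text{written } p_X\colon PX\to TX,
\]
and for a globular map $w\colon X\to X'$ the morphism $Fw$ has codomain part $Tw$, so that $p_{X'}\,Pw=Tw\,p_X$.

\begin{lemma}\label{lem:alg}
\begin{enumerate}
\item[(i)] Every algebra map $w\colon Kq\to Kq'$ preserves identities and composites.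
\item[(ii)] The structure map of $JA$ is $a_{q_A}=\mathrm{ev}_A\circ p_A$.
\item[(iii)] Algebra maps $KFX\to\mathcal A$ correspond to globular maps $X\to\mathcal A$, by restriction along $e_X$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $w\,a_q=a_{q'}\,Pw$. The maps $a_q$, $a_{q'}$ and $Pw$ underlie morphisms of $\mathcal Q$, so they preserve the magma structure; and $a_qe=\mathrm{id}$. Hence $w(1_x)=w\,a_q(1_{ex})=a_{q'}Pw(1_{ex})=a_{q'}(1_{e(wx)})=1_{wx}$ and $w(y\circ_px)=w\,a_q(ey\circ_pex)=a_{q'}(e(wy)\circ_pe(wx))=wy\circ_pwx$.

(ii) Write $\varepsilon_{q_A}=(a_{q_A},g)$, a morphism from $p_A\colon PA\to TA$ to $\mathrm{id}_A$. Thus $a_{q_A}=g\,p_A$. Since $p_Ae_A=\eta_A$ and $a_{q_A}e_A=\mathrm{id}$, we get $g\,\eta_A=\mathrm{id}$, so $g=\mathrm{ev}_A$.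

(iii) $KFX$ is the free $P$-algebra on $X$.
\end{proof}

An algebra map $Kq\to Kq'$ need \emph{not} preserve the contraction cells of $q$. This leaves room for maps with unexpected values, and the next lemma lets us construct them: if the magma of $q$ is a strict $n$-category, the algebra $K(q)$ does not depend on the contraction at all.

\begin{lemma}\label{lem:KD}
Let $q=(\theta\colon D\to B,[-,-])\in\mathcal Q$, where the magma $D$ is the one underlying a strict $n$-category. Then $K(q)=JD$, whatever the contraction is.
\end{lemma}

\begin{proof}
The map $\theta$ is a strict $n$-functor, since it preserves identities and composites. The pair $(\mathrm{id}_D,\theta)\colon q_D\to q$ is a morphism of $\mathcal R_n$ and preserves the magma structure. It preserves the contraction because the only contraction cells of $q_D$ are $[x,x]=1_x$, and $[x,x]=1_x$ in $q$ too. So it is a morphism of $\mathcal Q$. Applying $K$, we see that $\mathrm{id}_D$ is an algebra map $JD\to K(q)$; hence the two structure maps coincide.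
\end{proof}

\begin{lemma}[Generation]\label{lem:gen}
Let $L(\theta\colon A\to B)=(\bar\theta\colon\bar A\to B)$.
\begin{enumerate}
\item[(i)] Let $0\le m\le n$ and let $M$ be a set of $m$-cells of $\bar A$ that contains the generators of dimension $m$, the identities on all $(m-1)$-cells and all contraction cells $[x,y]$ of dimension $m$, and that is closed under the composites $\circ_p$, $p<m$. Then $M$ consists of all $m$-cells of $\bar A$.
\item[(ii)] If $\theta$ is bijective on $0$-cells, then $\bar A_0=A_0$, the map $\bar\theta$ is bijective on $0$-cells, and every $1$-cell of $\bar A$ is obtained from generating $1$-cells and identities by $\circ_0$.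
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\bar A'\subseteq\bar A$ be a sub-globular set containing the generators and closed under identities, composites and contraction. With the restricted structure, $\bar A'\to B$ is an object of $\mathcal Q$. The unit $A\to\bar A$ factors through $\bar A'$, so there are $\mathcal Q$-morphisms $L(\theta)\to\bar A'\hookrightarrow L(\theta)$ whose composite is the identity by the universal property. Hence $\bar A'=\bar A$.

(i) Apply this to $\bar A'$ consisting of all cells of dimension less than $m$, the cells in $M$, and all cells of dimension greater than $m$ whose $m$-dimensional source and target lie in $M$. It is closed under all operations, because the $m$-dimensional boundary of an identity, a composite or a contraction cell of dimension greater than $m$ consists of $m$-dimensional boundary cells of the arguments (the argument itself, if it has dimension $m$) or of composites of these.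

(ii) For $m=0$, (i) gives $\bar A_0=e(A_0)$; as $\bar\theta e=\theta$ is bijective on $0$-cells, so are $e$ and $\bar\theta$. Therefore contraction cells of dimension $1$ are only the identities $[x,x]=1_x$, and the last statement is (i) for $m=1$.
\end{proof}

Lemma~\ref{lem:gen}(ii) applies to $\theta_{\vec j}$ and to $\eta_X$. As a first use of the definitions we settle $n=1$.

\begin{proposition}\label{prop:n1}
For $n=1$ the nerve of every Penon weak $1$-category $\mathcal A$ is a Tamsamani--Simpson weak $1$-category.
\end{proposition}

\begin{proof}
Here $R(j)=X(j)$ and $\theta_j=\eta_{X(j)}$, so $I_1(j)=KFX(j)$ is free on the string $X(j)=(0\to1\to\dots\to j)$. By Lemma~\ref{lem:alg}(iii), $N\mathcal A(j)=\mathbf{GSet}_1(X(j),\mathcal A)=\mathcal A_1\times_{\mathcal A_0}\dots\times_{\mathcal A_0}\mathcal A_1$ for $j\ge1$, and $N\mathcal A(0)=\mathcal A_0$. By \eqref{eq:relabel} the Segal map $S_j$ is this bijection.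
\end{proof}

\section{Failure of the Segal condition}\label{sec:B}

\subsection{The smallest case}\label{ssec:small}

We first explain the construction in a simple case, leaving some details open; the proof is given in the following subsections.

Let $n=3$, let $G$ be an abelian group with an element $\phi\ne0$, and let $A_G$ be the strict $3$-category with one $0$-cell, one $1$-cell, one $2$-cell and $G$ as set of $3$-cells, all three compositions being addition. We look for two elements of $N(JA_G)(3,1,0)$ that violate the Segal condition.

Put $\vec 3=(3,1,0,\dots,0)$. For every $n\ge3$, the cells of $R(\vec3)$ are the $0$-cells $0,1,2,3$, the $1$-cells $(I;c)$ with $I$ an interval of $[3]$ and $c\in\{0,1\}$, the $2$-cells $(I,(0,1);0)\colon(I;0)\to(I;1)$, and nothing else, because $[0]$ has no intervals and, when $n=3$, there is no $a_3$ with $1\le a_3\le0$. We write $(ab;c)$ for $((a,b);c)$. In $\bar R=\bar R(\vec3)$ let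
\begin{equation}\label{eq:xybeta}
\begin{aligned}
x&=(23;1)\circ_0(02;0),\qquad y=(23;1)\circ_0\bigl((12;0)\circ_0(01;0)\bigr),\\
\beta&=1_{(23;1)}\circ_0\bigl[(02;0),\,(12;0)\circ_0(01;0)\bigr]\colon x\to y
\end{aligned}
\end{equation}
(Figure~\ref{fig:xi}). As $\theta(02;0)=\theta(12;0)\circ_0\theta(01;0)$, the contraction cells $[x,y]$ and the one in \eqref{eq:xybeta} exist, and $\bar\theta\beta=1_{\bar\theta x}=\bar\theta[x,y]$. So, as $n\ge3$, there is a $3$-cell
\begin{equation}\label{eq:Xi}
\Xi:=\bigl[[x,y],\beta\bigr]\colon[x,y]\to\beta .
\end{equation}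

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node (p0) at (0,0) {$0$};
\node (p1) at (2.4,0) {$1$};
\node (p2) at (4.8,0) {$2$};
\node (p3) at (7.2,0) {$3$};
\draw[->] (p0) -- node[below] {$(01;0)$} (p1);
\draw[->] (p1) -- node[below] {$(12;0)$} (p2);
\draw[->] (p2) -- node[below] {$(23;1)$} (p3);
\draw[->] (p0) to[bend left=50] node[above] {$(02;0)$} (p2);
\end{tikzpicture}
\caption{The generating $1$-cells in $x$ and $y$. The $1$-cell $x$ follows the arc and then the arrow $(23;1)$; the $1$-cell $y$ follows the three straight arrows. The contraction cell $[x,y]$ compares the whole paths from $0$ to $3$, whereas $\beta$ contracts only from $0$ to $2$ and is then whiskered with $(23;1)$. The arrows between $0$ and $2$ carry the label $0$; the last arrow carries the label $1$.}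
\label{fig:xi}
\end{figure}

Suppose that every $2$-cell $\xi$ of $\bar R$ has a weight $|\xi|\in\mathbb N$, with $|1_z|=0$ and $|\xi'\circ_p\xi|=|\xi'|+|\xi|$ for $p=0,1$. Then sending a $3$-cell $\Gamma\colon\xi\to\eta$ to $(|\eta|-|\xi|)\phi\in G$ preserves identities and all composites: under $\circ_2$ the differences telescope, and under $\circ_0$ and $\circ_1$ they add. Since $\bar R$ is freely built, one expects to be able to give the generators weight $0$ and to choose the weight of each contraction cell $[x',y']$ with $x'\ne y'$ at will. Let $u$ arise from the weights that are all $0$, and $v$ from the weights with $|[x,y]|=1$ for the one pair $x,y$ above and $|[x',y']|=0$ for all other pairs. Then $|\beta|=0$ in both cases, hence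
\[
u(\Xi)=(0-0)\phi=0,\qquad v(\Xi)=(0-1)\phi=-\phi\ne0 .
\]

The pair $(x,y)$ runs from $0$ to $3$, so no restriction along $\sigma_i$ sees it, and $u,v$ have the same Segal image. It also uses both labels $0$ and $1$, so $u$ and $v$ have the same endpoints in $N(JA_G)(3,0,0)$. Finally, an element of $N(JA_G)(3,1,1)$ joining $u$ and $v$ cannot exist: both its faces in the third direction take the same value on $\Xi$, because $\Xi$ is made of $1$-cells only and these do not involve the third coordinate. But the identity of the common Segal image does exist.

The shape $\vec 3$ is chosen so that such a pair exists. To have two different paths with the same image in $TX$ we need a non-unit edge, and to hide the pair from the endpoints we need both labels. In $R(2,1,0)$ there is no such pair: a path from $0$ to $2$ with both labels consists of two unit edges and is determined by its image in $TX$.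

Two points are missing. A map of $P$-algebras must respect more than the magma structure, and $A$ should be general. Both are settled by realizing the weights as a \emph{contraction on a strict $n$-category} $D$ and applying Lemma~\ref{lem:KD}.

\subsection{Weights as contractions}

In the rest of this section $n\ge3$, and $\Phi\colon1_f\to\alpha$ is as in Theorem~\ref{thm:B}, with $f\colon a\to b$. So $\alpha$ is a $2$-cell $f\to f$, and it need not have an inverse for $\circ_1$; this is why weights are taken in $\mathbb N$. Since $f$ cannot be composed with itself in general, edges leaving $0$ will be sent to $f$ and all other edges to identities. We write $A_{\le1}$ for the underlying category of a strict $n$-category $A$.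

\emph{The strict $n$-category $C$.} It has objects $0,1$; $C(0,0)$ and $C(1,1)$ are terminal, $C(1,0)=\emptyset$, and $C(0,1)$ has one object $f$, has $1$-cells $\alpha^k$ for $k\in\mathbb N$ with $\alpha^k\circ\alpha^l=\alpha^{k+l}$ and $\alpha^0=1_f$, has exactly one $2$-cell $k\to l$ from $\alpha^k$ to $\alpha^l$ for all $k,l$, and only identities in higher dimensions. In terms of $C$, the $\alpha^k$ are $2$-cells and the $k\to l$ are $3$-cells. The category with object set $\mathbb N$ and exactly one morphism from any object to any other is strict monoidal under addition, so $C(0,1)$ is a strict $(n-1)$-category; in $C$ any $\circ_0$-composite has at least one factor that is an iterated identity on an object, so $C$ is a strict $n$-category. By construction: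
\begin{equation}\label{eq:Cunique}
\text{if }2\le m<n\text{ and }\zeta,\zeta'\text{ are parallel $m$-cells of $C$, there is exactly one $(m+1)$-cell }\zeta\to\zeta',
\end{equation}
and parallel $n$-cells of $C$ are equal.

\emph{The strict functor $F\colon C\to A$.} Put $0\mapsto a$, $1\mapsto b$, $f\mapsto f$, $\alpha^k\mapsto\alpha^k$ (the $\circ_1$-power). Let $\Phi_k\colon1_f\to\alpha^k$ be the $k$-fold $\circ_1$-power of $\Phi$, with $\Phi_0=1_{1_f}$; it is invertible by interchange. Send $(k\to l)$ to $\Phi_l\circ_2\Phi_k^{-1}$ and higher identities to identities. This preserves $\circ_2$ and identities. For $\circ_1$, interchange gives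
\[
(\Phi_l\circ_2\Phi_k^{-1})\circ_1(\Phi_{l'}\circ_2\Phi_{k'}^{-1})=(\Phi_l\circ_1\Phi_{l'})\circ_2(\Phi_k\circ_1\Phi_{k'})^{-1}=\Phi_{l+l'}\circ_2\Phi_{k+k'}^{-1}.
\]
So $F$ is a strict $n$-functor, and
\begin{equation}\label{eq:Fvals}
F(0\to0)=1_{1_f},\qquad F(1\to0)=\Phi^{-1}\ne1_{1_f}.
\end{equation}

\emph{The strict $n$-category $D$.} Let $W$ be the free category on the graph with vertices $0,\dots,3$ and edges the $1$-cells $(I;c)$ of $R(\vec3)$; its morphisms are paths. Let $\pi\colon W\to C_{\le1}=\{0<1\}$ be the functor with $0\mapsto0$ and $1,2,3\mapsto1$. Let $D$ have underlying category $W$ and, for $m\ge2$, as $m$-cells the triples $(x',y',\zeta)$ with $x',y'$ parallel in $W$ and $\zeta$ an $m$-cell of $C$ with $1$-dimensional source $\pi x'$ and target $\pi y'$. Boundaries and identities are the evident ones: for $m=2$ the boundary of $(x',y',\zeta)$ is $x',y'$; for $m>2$ one takes the boundary of $\zeta$. Composition is componentwise: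
\begin{gather*}
(x'',y'',\zeta')\circ_0(x',y',\zeta)=(x''x',y''y',\zeta'\circ_0\zeta),\qquad (y',z',\zeta')\circ_1(x',y',\zeta)=(x',z',\zeta'\circ_1\zeta),\\
(x',y',\zeta')\circ_p(x',y',\zeta)=(x',y',\zeta'\circ_p\zeta)\quad(p\ge2).
\end{gather*}
The axioms hold because they hold in $W$ and in $C$. Thus $D$ is a strict $n$-category, and $\pi$ extends to a strict $n$-functor $\pi\colon D\to C$, $(x',y',\zeta)\mapsto\zeta$. Let $B$ be the poset $[3]$ viewed as a strict $n$-category with only identities in dimensions at least $2$, and $\kappa\colon D\to B$ the strict $n$-functor that is the identity on objects.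

\emph{The contractions.} Let $g$ assign to each pair $(x',y')$ of parallel paths from $0$ to some $b>0$ a natural number, with $g(x',x')=0$. Define $[-,-]_g$ on $\kappa$ as follows.
\begin{itemize}
\item For $0$-cells, $[z,z]_g=1_z$; this suffices since $\kappa$ is injective on objects.
\item For parallel $1$-cells $x',y'$, put $[x',y']_g=(x',y',\alpha^{g(x',y')})$ if they run from $0$ to some $b>0$, and $[x',y']_g=(x',y',1_{\pi x'})$ otherwise.
\item For parallel $m$-cells $\xi,\eta$ with $2\le m<n$, $[\xi,\eta]_g$ is the unique $(m+1)$-cell $\xi\to\eta$ given by \eqref{eq:Cunique}.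
\end{itemize}
Then $[\xi,\xi]_g=1_\xi$ always, $\kappa$ sends contraction cells to identities since $B$ has no other cells of the relevant kind, and parallel $n$-cells of $D$ are equal. So $D_g:=(\kappa,[-,-]_g)$ is an object of $\mathcal Q$. Here $n\ge3$ is essential: for $n=2$ the parallel top cells $(x',y',\alpha^k)$, $k\in\mathbb N$, would be different but have the same image in $B$, contradicting the top condition.

\emph{The maps $u_g$.} Write $E=E_n(\vec3)$ and $Y=N(JA)$. Let $\iota\colon R(\vec3)\to D$ be the identity on $0$-cells, send $(I;c)$ to the edge $(I;c)$, and send $(I,(0,1);0)$ to $\bigl((I;0),(I;1),1_{\pi(I;0)}\bigr)$. Let $\tau\colon TX(\vec3)\to B$ be the strict $n$-functor that is the identity on $0$-cells. A cell of $B$ of given dimension is determined by its $0$-dimensional source and target, so $\kappa\iota=\tau\theta_{\vec3}$. Hence $(\iota,\tau)$ induces a $\mathcal Q$-morphism $\bar u_g\colon E\to D_g$, and with $K(D_g)=JD$ from Lemma~\ref{lem:KD} we obtain an algebra map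
\[
u_g:=J(F\pi)\circ K(\bar u_g)\colon\ KE\to K(D_g)=JD\to JA,
\]
that is, an element of $Y(\vec3)$.

\subsection{Two elements with different values on $\Xi$}

Define $x,y,\beta,\Xi$ in $\bar R(\vec3)$ by \eqref{eq:xybeta} and \eqref{eq:Xi}. The paths $\hat x=\bar u_g(x)$ and $\hat y=\bar u_g(y)$ do not depend on $g$: $\hat x$ is $(02;0)$ followed by $(23;1)$, and $\hat y$ is $(01;0),(12;0),(23;1)$. Let $g=0$, let $g'$ be $1$ at $(\hat x,\hat y)$ and $0$ elsewhere, and put
\[
u=u_g,\qquad v=u_{g'}.
\]
The contraction cell in $\beta$ belongs to paths from $0$ to $2$, where both weights vanish, and $\pi(23;1)$ is an identity. So $\bar u_g(\beta)=\bar u_{g'}(\beta)=(\hat x,\hat y,\alpha^0)$. On the other hand $\bar u_g[x,y]=(\hat x,\hat y,\alpha^0)$ and $\bar u_{g'}[x,y]=(\hat x,\hat y,\alpha^1)$. As $\bar u_g$ and $\bar u_{g'}$ preserve contraction cells, they send $\Xi\colon[x,y]\to\beta$ to the unique $3$-cells between these $2$-cells, and \eqref{eq:Fvals} gives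
\begin{equation}\label{eq:differ}
u(\Xi)=F(0\to0)=1_{1_f}\ \ne\ \Phi^{-1}=F(1\to0)=v(\Xi).
\end{equation}

\begin{lemma}\label{lem:faces}
$Y(\varphi)u=Y(\varphi)v$ for the following morphisms $\varphi$ of $\Theta^n$:
\begin{enumerate}
\item[(a)] $\varphi=(\mathrm{id},\delta_c,\mathrm{id},\dots,\mathrm{id})\colon(3,0,0,\dots,0)\to\vec3$, $c=0,1$;
\item[(b)] $\varphi=(\sigma_i,\mathrm{id},\dots,\mathrm{id})\colon(1,1,0,\dots,0)\to\vec3$, $i=1,2,3$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $W'\subseteq W$ be the following subcategory. In case (a) it has all objects, and its morphisms are the paths all of whose edges have label $c$. In case (b) it has the objects $i-1,i$ and the paths made of the edges $(i-1\,i;0)$ and $(i-1\,i;1)$. In both cases $\hat x\notin W'$, since $\hat x$ has edges with both labels and runs from $0$ to $3$. Let $D'\subseteq D$ consist of the objects and morphisms of $W'$ and of all $(x',y',\zeta)$ with $x',y'\in W'$. It is closed under identities, composites and both contractions, and the two contractions agree on $D'$ because $g$ and $g'$ differ only at $(\hat x,\hat y)$. So $\kappa|_{D'}$ with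 this contraction is an object of $\mathcal Q$, and the inclusion of $D'$ is a $\mathcal Q$-morphism both to $D_g$ and to $D_{g'}$.

Let $\vec k$ be the source of $\varphi$. The $\mathcal Q$-morphism $\bar u_gE_n(\varphi)\colon E_n(\vec k)\to D_g$ corresponds to the $\mathcal R_n$-morphism from $\theta_{\vec k}$ with codomain part $\tau\hat\varphi$ and globular part $\bar u_g\psi_\varphi$. By \eqref{eq:relabel} this globular part sends $(I;0)$ to the edge $(I;c)$ in case (a); in case (b) it sends $(01;c)$ to the edge $(i-1\,i;c)$ and the $2$-cell $((0,1),(0,1);0)$ to $\bigl((i-1\,i;0),(i-1\,i;1),1\bigr)$. So it lands in $D'$ and is the same for $g'$. Therefore $\bar u_gE_n(\varphi)$ and $\bar u_{g'}E_n(\varphi)$ factor through one and the same $\mathcal Q$-morphism $E_n(\vec k)\to D'$, and their underlying maps to $D$ agree. Composing with $F\pi$ gives the claim.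
\end{proof}

\subsection{Proof of Theorems \ref{thm:B} and \ref{thm:A}}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $Y=N(JA)$ and suppose that $S_3\colon Y_3\to Z:=Y_1\times_{Y_0}Y_1\times_{Y_0}Y_1$ is a contractible map of weak $(n-1)$-categories, as it would be if $Y$ were a Tamsamani--Simpson weak $n$-category. By Lemma~\ref{lem:faces}(a), the elements $u,v\in Y(3,1,0,\dots,0)$ have the same endpoints $y_0,y_1\in Y(3,0,\dots,0)$, so both are objects of $H:=Y_3(y_0,y_1)$. By Lemma~\ref{lem:faces}(b), $S_3u=S_3v=:z$, which is an object of $H':=Z(S_3y_0,S_3y_1)$. By definition of contractibility $H\to H'$ is contractible, hence so is $H(u,v)\to H'(z,z)$. This is a map of weak $(n-3)$-categories; it is surjective on objects if $n\ge4$ and a bijection of sets if $n=3$, in which case we call the elements of these sets objects. Now $H'(z,z)$ has an object, the degeneracy of $z$ along $[1]\to[0]$ in the third variable. So $H(u,v)$ has an object, i.e.\ there is $w\in Y(3,1,1,0,\dots,0)$ with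
\[
w\circ KE_n(\varphi_0)=u,\qquad w\circ KE_n(\varphi_1)=v,\qquad \varphi_c=(\mathrm{id},\mathrm{id},\delta_c,\mathrm{id},\dots,\mathrm{id})\colon\vec3\to(3,1,1,0,\dots,0).
\]
By \eqref{eq:relabel}, both $E_n(\varphi_0)$ and $E_n(\varphi_1)$ send each $0$-cell to itself and each generating $1$-cell $(I;c)$ to $(I;c)$, as the third coordinate does not enter in dimensions at most $1$. Both preserve composites, identities and contraction cells, and $\Xi$ is built from generating $1$-cells by these operations. Hence $E_n(\varphi_0)\Xi=E_n(\varphi_1)\Xi$, and $u(\Xi)=v(\Xi)$, contradicting \eqref{eq:differ}.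
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
For $n\ge3$ apply Theorem~\ref{thm:B} to $A=C$ and the $3$-cell $0\to1$ of $C$ from $1_f$ to $\alpha$, which has inverse $1\to0$ and is not an identity. For $n=1$ use Proposition~\ref{prop:n1}, and for $n=2$ the known result.
\end{proof}

\begin{remark}
The contradiction is that $H(u,v)$ has no objects while $H'(z,z)$ has one. So the failure persists if ``contractible'' is replaced by any notion of equivalence that passes to homs and excludes maps from something without objects to something with an object. This includes Tamsamani's equivalences, which require essential surjectivity in place of surjectivity on objects.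
\end{remark}

\section{Strict $3$-categories without the obstruction}\label{sec:C}

In this section $n=3$. One half of Theorem~\ref{thm:C} is Theorem~\ref{thm:B} for $n=3$: an invertible $3$-cell with source $1_f$ that is not an identity $3$-cell is different from $1_{1_f}$. For the other half we fix a strict $3$-category $A$; the hypothesis is
\begin{quote}
\textbf{(R)} every invertible $3$-cell of $A$ whose source is an identity $2$-cell is an identity.
\end{quote}
It has the following consequence.
\begin{quote}
\textbf{(R$'$)} Every invertible $3$-cell $\Psi\colon\xi\to\eta$ of $A$ with $\xi$ an invertible $2$-cell is an identity.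
\end{quote}
Indeed, $1_{\xi^{-1}}\circ_1\Psi$ is invertible with source $\xi^{-1}\circ_1\xi$, an identity $2$-cell, so it is an identity $3$-cell by (R); and $\Psi=1_\xi\circ_1(1_{\xi^{-1}}\circ_1\Psi)$.

\subsection{What an element of the nerve should be}

Consider $\vec j=(2,0,0)$. The generators of positive dimension are the $1$-cells $s_1=(01;0)$, $s_2=(12;0)$ and $(02;0)$. An algebra map $w\colon KE_3(\vec j)\to JA$ gives composable $1$-cells $ws_1,ws_2$, a further $1$-cell $h=w(02;0)$, and a comparison $2$-cell $\gamma=w[(02;0),s_2\circ_0s_1]\colon h\to ws_2\circ_0ws_1$. Many other values of $w$, such as those on $[[y,x]\circ_1[x,y],1_x]$ or, for larger $\vec j$, on cells like $\Xi$, could carry more information. We shall see that under (R) they do not, that $\gamma$ is invertible, and that $\gamma$ can be any invertible $2$-cell. For general $\vec j$ one such comparison appears for every non-unit generator, in dimension $1$ and in dimension $2$.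

Fix $\vec j=(j_1,j_2,j_3)$ and write $R,X,E=(\bar\theta\colon\bar R\to TX)$ for the objects belonging to $\vec j$. Juxtaposition of $2$-cells denotes $\circ_1$, and of $3$-cells $\circ_2$. The generators of positive dimension are $(I;c)$; $(I,K;c)$ with $K=(k_0,k_1)$, from $(I;k_0)$ to $(I;k_1)$; and the $3$-cells $(I,K,d)$, from $(I,K;d-1)$ to $(I,K;d)$. We regard $X$ as a subset of $R$ by replacing an entry $a$ that stands for a unit step by the interval $(a-1,a)$, i.e.\ as the set of cells all of whose intervals are unit; then $\theta|_X=\eta_X$. The comparison cells use the following \emph{standard cells} of $\bar R$.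
\begin{itemize}
\item $\langle I;c\rangle$ is the left-bracketed $\circ_0$-composite of the unit $1$-cells $((a-1,a);c)$ in $I$; so $\langle I;c\rangle=(I;c)$ for $I$ unit.
\item $N_{I,K;c}\colon\langle I;k_0\rangle\to\langle I;k_1\rangle$ is the left-bracketed $\circ_0$-composite, over the unit intervals in $I$, of the left-bracketed $\circ_1$-composites, over the unit intervals in $K$, of the unit $2$-cells.
\item For $(I,K)$ not both unit,
\[
\langle I,K;c\rangle=[\langle I;k_1\rangle,(I;k_1)]\,\bigl(N_{I,K;c}\,[(I;k_0),\langle I;k_0\rangle]\bigr).
\]
\end{itemize}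
The cell $\langle I;c\rangle$ is parallel to $(I;c)$ and has the same image under $\bar\theta$, and likewise for $\langle I,K;c\rangle$ and $(I,K;c)$.

\begin{definition}
$\mathrm{Data}(\vec j)$ is the set of tuples $\mathfrak d=(S,h,\gamma,b,\delta)$, where
\begin{itemize}
\item $S\colon X\to A$ is a globular map; its extension to a strict functor $TX\to A$ is also written $S$;
\item for every interval $I$ of $[j_1]$ that is not unit and every $c\in[j_2]$, $h_{I,c}$ is a $1$-cell and $\gamma_{I,c}\colon h_{I,c}\to S\theta(I;c)$ is an invertible $2$-cell of $A$; for $I$ unit we put $h_{I,c}=S\theta(I;c)$ and $\gamma_{I,c}=1$;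
\item for all intervals $I$ of $[j_1]$ and $K$ of $[j_2]$, not both unit, and every $c\in[j_3]$, $b_{I,K;c}\colon h_{I,k_0}\to h_{I,k_1}$ is a $2$-cell and $\delta_{I,K;c}\colon b_{I,K;c}\to\gamma_{I,k_1}^{-1}\,S\theta(I,K;c)\,\gamma_{I,k_0}$ is an invertible $3$-cell of $A$; for $I,K$ both unit we put $b_{I,K;c}=S\theta(I,K;c)$ and $\delta_{I,K;c}=1$.
\end{itemize}
There are no further conditions.
\end{definition}

\begin{proposition}\label{prop:data}
Under {\rm(R)}, the assignment
\[
w\longmapsto\bigl(w|_X,\ w(I;c),\ w[(I;c),\langle I;c\rangle],\ w(I,K;c),\ w[(I,K;c),\langle I,K;c\rangle]\bigr)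
\]
(with $I$ not unit, respectively $I,K$ not both unit) is a bijection $N(JA)(\vec j)\to\mathrm{Data}(\vec j)$.
\end{proposition}

We call the tuple on the right the \emph{data of $w$}. We construct a map from data without using (R) (Section~\ref{ssec:exist}), then study a general $w$ (Sections~\ref{ssec:vertical} and~\ref{ssec:unique}).

\subsection{From data to maps}\label{ssec:exist}

Let $\mathfrak d\in\mathrm{Data}(\vec j)$. As in Section~\ref{sec:B} we look for a strict $3$-category $D$ with a contraction. The comparison cells $\gamma,\delta$ have to be built into it.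

Let $W$ be the free category on the graph formed by the $0$- and $1$-cells of $R$, with functors $h\colon W\to A_{\le1}$, given on objects by $S$ and on edges by $h_{I,c}$, and $t\colon W\to TX_{\le1}$, $t(I;c)=\theta(I;c)$. For a path $x$ let $\gamma_x\colon hx\to Stx$ be the $\circ_0$-composite of the $\gamma$'s of its edges (an identity for an empty path). It is an invertible $2$-cell, and $\gamma_{x'x}=\gamma_{x'}\circ_0\gamma_x$. For a $2$-cell $\tau\colon tx\to ty$ and a $3$-cell $\mathsf T$ of $TX$ between such $2$-cells put
\[
S_{x,y}(\tau)=\gamma_y^{-1}\,S(\tau)\,\gamma_x\colon hx\to hy,\qquad S_{x,y}(\mathsf T)=1_{\gamma_y^{-1}}\circ_1S(\mathsf T)\circ_11_{\gamma_x}.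
\]
Cancelling $\gamma_y\gamma_y^{-1}$, respectively using interchange, one obtains
\begin{equation}\label{eq:conj}
S_{y,z}(\tau')\,S_{x,y}(\tau)=S_{x,z}(\tau'\tau),\qquad S_{x',y'}(\tau')\circ_0S_{x,y}(\tau)=S_{x'x,\,y'y}(\tau'\circ_0\tau),\qquad S_{x,x}(1_{tx})=1_{hx},
\end{equation}
and in the same way $S_{x,y}$ on $3$-cells is compatible with $\circ_0$, $\circ_1$, $\circ_2$ and identities.

\emph{The strict $3$-category $D$.} Its $0$- and $1$-cells are those of $W$. Its $2$-cells $x\to y$, for parallel paths $x,y$, are triples $(\tau,\mathsf b,\mathsf d)$ with $\tau\colon tx\to ty$ in $TX$, $\mathsf b\colon hx\to hy$ in $A$, and $\mathsf d\colon\mathsf b\to S_{x,y}(\tau)$ an invertible $3$-cell of $A$. Its $3$-cells $(\tau,\mathsf b,\mathsf d)\to(\tau',\mathsf b',\mathsf d')$ are the $3$-cells $\mathsf T\colon\tau\to\tau'$ of $TX$. Composition and identities are componentwise; by \eqref{eq:conj} the component $\mathsf d$ of a composite has the right target, and the axioms hold because they hold in $W$, $TX$ and $A$.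

There are two strict functors out of $D$. One is $\kappa\colon D\to TX$, given by $x\mapsto tx$, $(\tau,\mathsf b,\mathsf d)\mapsto\tau$, $\mathsf T\mapsto\mathsf T$. The other is $\mathrm{pr}\colon D\to A$ with
\[
x\mapsto hx,\qquad(\tau,\mathsf b,\mathsf d)\mapsto\mathsf b,\qquad \bigl(\mathsf T\colon(\tau,\mathsf b,\mathsf d)\to(\tau',\mathsf b',\mathsf d')\bigr)\mapsto\mathsf d'^{-1}\,S_{x,y}(\mathsf T)\,\mathsf d .
\]
For $\mathrm{pr}$, compatibility with $\circ_2$ and identities is immediate. For $p=0,1$, interchange of $\circ_p$ with $\circ_2$ gives
\[
(\mathsf d_1'^{-1}\,S(\mathsf T_1)\,\mathsf d_1)\circ_p(\mathsf d'^{-1}\,S(\mathsf T)\,\mathsf d)=(\mathsf d_1'\circ_p\mathsf d')^{-1}\,\bigl(S(\mathsf T_1)\circ_pS(\mathsf T)\bigr)\,(\mathsf d_1\circ_p\mathsf d)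
\]
with the appropriate indices at $S$, and the middle factor is the conjugated image of $\mathsf T_1\circ_p\mathsf T$, by the version of \eqref{eq:conj} for $3$-cells.

\emph{The contraction.} The functor $\kappa$ is bijective on objects, so we put $[z,z]=1_z$ on $0$-cells. For parallel $x,y$ with $tx=ty$ put $[x,y]=(1_{tx},\gamma_y^{-1}\gamma_x,1)$, and for parallel $2$-cells with the same $\tau$ put $[(\tau,\mathsf b,\mathsf d),(\tau,\mathsf b',\mathsf d')]=1_\tau$. This is a contraction, and parallel $3$-cells of $D$ with the same image under $\kappa$ are equal by definition. So $(\kappa,[-,-])\in\mathcal Q$.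

\emph{The map $w_{\mathfrak d}$.} The globular map $R\to D$ that is the identity on $0$-cells and sends
\[
(I;c)\mapsto\text{the edge }(I;c),\qquad(I,K;c)\mapsto\bigl(\theta(I,K;c),b_{I,K;c},\delta_{I,K;c}\bigr),\qquad(I,K,d)\mapsto\theta(I,K,d)
\]
lies over $\mathrm{id}_{TX}$. It induces a $\mathcal Q$-morphism $\nu\colon E\to(\kappa,[-,-])$ with $\kappa\nu=\bar\theta$, and using Lemma~\ref{lem:KD} we put
\[
w_{\mathfrak d}=J(\mathrm{pr})\circ K(\nu)\colon KE\to JD\to JA .
\]

\begin{lemma}\label{lem:datawd}
The data of $w_{\mathfrak d}$ are $\mathfrak d$.
\end{lemma}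

\begin{proof}
The values on $(I;c)$ and $(I,K;c)$ are $h_{I,c}$ and $b_{I,K;c}$. On unit $3$-cells all $\gamma$ and $\delta$ involved are identities, so the value is $S\theta(I,K,d)$; hence $w_{\mathfrak d}|_X=S$. Next, $\nu\langle I;c\rangle$ is a path of unit edges, so $\gamma_{\nu\langle I;c\rangle}=1$ and $w_{\mathfrak d}[(I;c),\langle I;c\rangle]=\gamma_{\nu\langle I;c\rangle}^{-1}\gamma_{I,c}=\gamma_{I,c}$. Finally $\nu N_{I,K;c}=(\theta(I,K;c),S\theta(I,K;c),1)$, so
\[
\nu\langle I,K;c\rangle=\bigl(\theta(I,K;c),\ \gamma_{I,k_1}^{-1}\,S\theta(I,K;c)\,\gamma_{I,k_0},\ 1\bigr),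
\]
and $\mathrm{pr}$ of the contraction cell $1_\tau$ from $(\tau,b_{I,K;c},\delta_{I,K;c})$, $\tau=\theta(I,K;c)$, to this $2$-cell is $1^{-1}\cdot1\cdot\delta_{I,K;c}=\delta_{I,K;c}$.
\end{proof}

\subsection{Vertical cells: where (R) is used}\label{ssec:vertical}

Let $w\colon KE\to JA$ be any algebra map, and let $S\colon TX\to A$ be the extension of $w|_X$. Call a $2$- or $3$-cell $\xi\to\eta$ of $\bar R$ \emph{vertical} if its image under $\bar\theta$ is the identity cell $1_{\bar\theta\xi}$ (so that $\bar\theta\xi=\bar\theta\eta$). Identities and contraction cells are vertical, and vertical cells are closed under all composites.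

Let $\sigma\colon PX\to\bar R$ underlie the $\mathcal Q$-morphism $FX=L(\eta_X)\to E$ induced by $(X\subseteq R\to\bar R,\ \mathrm{id}_{TX})$; thus $\bar\theta\sigma=p_X$, and $\sigma$ is the identity on the $0$-cells $0,\dots,j_1$. Its image consists of the cells obtained from unit generators. On it the map $w$ is forced by $S$, as (c) below shows; the rest of the work is to compare arbitrary cells with cells in this image.

\begin{lemma}\label{lem:facts}
\begin{enumerate}
\item[(a)] $w$ preserves identities and composites.
\item[(b)] If $z,z'\in P\bar R$ are parallel $2$-cells with $p_{\bar R}z=p_{\bar R}z'$, then $w[a_Ez,a_Ez']$ is an identity. Consequently, let $\zeta,\zeta'$ be obtained from the same $2$-cells of $\bar R$ by magma operations. If the same operations, carried out in $P\bar R$ on the images of these $2$-cells under $e_{\bar R}$, give parallel cells with the same image in $T\bar R$, then $w[\zeta,\zeta']$ is an identity.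
\item[(c)] $w\sigma=Sp_X$.
\item[(d)] A vertical $3$-cell $\xi\to\eta$ equals $[\xi,\eta]$. For all parallel $2$-cells $\xi,\eta$ with $\bar\theta\xi=\bar\theta\eta$, the $3$-cell $w[\xi,\eta]$ is invertible with inverse $w[\eta,\xi]$.
\item[(e)] Assume {\rm(R)}. If $\xi\colon x\to y$ is a vertical $2$-cell, then $w\xi$ is invertible and depends only on $x$ and $y$. Writing $\gamma_{x,y}=w\xi$, we have $\gamma_{y,z}\gamma_{x,y}=\gamma_{x,z}$ whenever both factors are defined; in particular $\gamma_{y,x}=\gamma_{x,y}^{-1}$.
\item[(f)] Assume {\rm(R)}. If $\xi,\eta\colon x\to y$ are vertical $2$-cells, then $w[\xi,\eta]$ is an identity.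
\end{enumerate}
\end{lemma}

\begin{proof}
(a) is Lemma~\ref{lem:alg}(i).

(b) As $\varepsilon_E$ is a morphism of $\mathcal Q$, $a_Ez$ and $a_Ez'$ are parallel with the same image in $TX$, and $[a_Ez,a_Ez']=a_E[z,z']$. By Lemma~\ref{lem:alg}(ii),
\[
w\,a_E[z,z']=a_{q_A}Pw[z,z']=\mathrm{ev}_A\,p_A\,Pw[z,z']=\mathrm{ev}_A\,Tw\,(p_{\bar R}[z,z']),
\]
which is an identity since $p_{\bar R}[z,z']$ is one and $\mathrm{ev}_A$, $Tw$ are strict functors. The second statement follows because $a_E$ preserves the magma structure and $a_Ee_{\bar R}=\mathrm{id}$, so that $a_E$ sends the two formal composites in $P\bar R$ to $\zeta$ and $\zeta'$.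

(c) The pair $(p_X,\mathrm{id}_{TX})\colon FX\to q_{TX}$ is a morphism of $\mathcal Q$, since $p_X[x,y]=1_{p_Xx}$; so $p_X$ is an algebra map $KFX\to J(TX)$. Hence $w\sigma$ and $Sp_X$ are both algebra maps $KFX\to JA$. They agree on $X$, so they are equal by Lemma~\ref{lem:alg}(iii).

(d) The first statement is the top condition; this is where $n=3$ enters. In particular $[\eta,\xi][\xi,\eta]=[\xi,\xi]=1_\xi$, and likewise with $\xi,\eta$ exchanged. Now apply (a).

(e) The $2$-cell $[y,x]\,\xi\colon x\to x$ is vertical and parallel to $1_x$. By (d), $w[1_x,[y,x]\,\xi]$ is an invertible $3$-cell of $A$ with source $1_{wx}$. By (R) it is an identity, so its target is $1_{wx}$: $w[y,x]\,w\xi=1_{wx}$. In the same way $w[1_y,\xi\,[y,x]]$ shows $w\xi\,w[y,x]=1_{wy}$. So $w\xi$ is the inverse of $w[y,x]$, which depends only on $x,y$. The formula holds because composites of vertical cells are vertical, and $\gamma_{x,x}=w1_x=1_{wx}$.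

(f) By (d), $w[\xi,\eta]$ is invertible, and its source $w\xi$ is invertible by (e). Apply (R$'$).
\end{proof}

The second part of (b) will be used for three kinds of pairs: two bracketings of a $\circ_1$-composite; $\xi$ and $1(\xi1)$; and the two sides of an interchange law for $\circ_0$ and $\circ_1$. In each case the formal composites in $P\bar R$ are parallel: a $\circ_1$-composite of $2$-cells has as boundary the source of its first and the target of its last factor, and in the interchange law both sides have the same $\circ_0$-composites of $1$-cells as boundary. They agree in $T\bar R$ by the axioms of a strict $3$-category.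

\begin{lemma}\label{lem:isdata}
Under {\rm(R)}, the data of $w$ lie in $\mathrm{Data}(\vec j)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:facts}(a), $w\langle I;c\rangle=S\theta(I;c)$ and $wN_{I,K;c}=S\theta(I,K;c)$. So $\gamma_{I,c}=w[(I;c),\langle I;c\rangle]$ has the right boundary; it is invertible by (e), and for $I$ unit the same formula gives an identity. Again by (e), $w[\langle I;k_1\rangle,(I;k_1)]=\gamma_{I,k_1}^{-1}$, so $w\langle I,K;c\rangle=\gamma_{I,k_1}^{-1}\,S\theta(I,K;c)\,\gamma_{I,k_0}$. Thus $\delta_{I,K;c}$ has the right boundary, and it is invertible by (d).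
\end{proof}

\subsection{Uniqueness}\label{ssec:unique}

Assume (R), let $w\colon KE\to JA$ be an algebra map with data $\mathfrak d$, and let $D,\nu,w_{\mathfrak d}$ be as in Section~\ref{ssec:exist}. We show $w=w_{\mathfrak d}$, one dimension at a time. The strategy is to compare each cell of $\bar R$ with one in the image of $\sigma$, up to vertical cells, and to keep track of the comparison. In this subsection (a)--(f) refer to Lemma~\ref{lem:facts}.

\emph{Dimensions $0$ and $1$.} Both maps agree on $0$-cells and on the generators $(I;c)$, so by (a) and Lemma~\ref{lem:gen}(ii) they agree on all $1$-cells. For a $1$-cell $x$ of $\bar R$ put $\gamma_x:=\gamma_{\nu x}\colon wx\to S(\bar\theta x)$.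

\begin{claim}\label{cl:one}
\begin{enumerate}
\item[(i)] For each $1$-cell $x$ of $\bar R$ there are a $1$-cell $m$ of $PX$ and a vertical $2$-cell $\lambda\colon x\to\sigma m$. For every such pair, $w\lambda=\gamma_x$.
\item[(ii)] If $x,y$ are parallel $1$-cells with $\bar\theta x=\bar\theta y$, then $w[x,y]=\gamma_y^{-1}\gamma_x$.
\end{enumerate}
\end{claim}

\begin{proof}
The set of $x$ for which some $\lambda$ exists with $w\lambda=\gamma_x$ contains the generators, with $\lambda=[(I;c),\langle I;c\rangle]$, and the identities, with $\lambda=1$. It is closed under $\circ_0$ by taking $\lambda'\circ_0\lambda$, as $\gamma_{\nu(x'\circ_0x)}=\gamma_{\nu x'}\circ_0\gamma_{\nu x}$. So it contains all $1$-cells.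

If $m,m'$ are parallel $1$-cells of $PX$ with $p_Xm=p_Xm'$, then $\gamma_{\sigma m,\sigma m'}=w\sigma[m,m']=S(p_X[m,m'])$ is an identity, by (c). Now let $\lambda\colon x\to\sigma m$ be as above with $w\lambda=\gamma_x$, and let $\lambda'\colon x\to\sigma m'$ be another vertical $2$-cell. Then $m,m'$ are parallel, since $\sigma$ is the identity on $0$-cells, and $p_Xm=\bar\theta x=p_Xm'$. So (e) gives $w\lambda'=\gamma_{\sigma m,\sigma m'}\,w\lambda=\gamma_x$. For (ii) choose $x\to\sigma m$ and $y\to\sigma m'$ as in (i); then $m,m'$ are parallel, $p_Xm=p_Xm'$, and $w[x,y]=\gamma_{x,y}=\gamma_{y,\sigma m'}^{-1}\,\gamma_{\sigma m,\sigma m'}\,\gamma_{x,\sigma m}=\gamma_y^{-1}\gamma_x$.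
\end{proof}

\emph{Dimension $2$.} The maps $w$ and $w_{\mathfrak d}$ agree on the generators of dimension $2$, on the contraction cells $[x,y]$ (Claim~\ref{cl:one}(ii) and the definition of the contraction of $D$), and both preserve identities and composites. By Lemma~\ref{lem:gen}(i) they agree on all $2$-cells. Hence for $\xi\colon x\to y$
\[
\nu\xi=(\bar\theta\xi,\ w\xi,\ d_\xi),\qquad d_\xi\colon w\xi\to\gamma_y^{-1}\,S(\bar\theta\xi)\,\gamma_x ,
\]
where $d_{\xi'\circ_p\xi}=d_{\xi'}\circ_pd_\xi$ for $p=0,1$, and $d_\xi=1$ if $\xi$ is an identity or a contraction cell.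

For the $3$-cells we must show that $w[\xi,\eta]=d_\eta^{-1}d_\xi$, which is the value of $w_{\mathfrak d}$. To this end we replace $\xi$ and $\eta$ by $2$-cells of a standard form.

\begin{definition}
A \emph{star cell} from $x$ to $y$ over $\tau$ is a $2$-cell $\mu(\sigma(s)\lambda)\colon x\to y$ with $s\colon m\to m'$ a $2$-cell of $PX$, $p_Xs=\tau$, and vertical $2$-cells $\lambda\colon x\to\sigma m$ and $\mu\colon\sigma m'\to y$.
\end{definition}

Its image under $\bar\theta$ is $\tau$. By (c), Claim~\ref{cl:one} and (e), its image under $w$ is $\gamma_y^{-1}\,S(\tau)\,\gamma_x$.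

\begin{claim}\label{cl:two}
If $\xi^*,\xi_1^*\colon x\to y$ are star cells over the same $\tau$, then $w[\xi^*,\xi_1^*]$ is an identity.
\end{claim}

\begin{proof}
Let $\xi^*=\mu(\sigma(s)\lambda)$ with $s\colon m\to m'$ and $\xi_1^*=\mu_1(\sigma(s_1)\lambda_1)$ with $s_1\colon m_1\to m_1'$. The $1$-cells $m,m',m_1,m_1'$ are parallel, since their images under $\sigma$ are parallel to $x$. As $p_Xs=p_Xs_1$, there are contraction cells $e=[m_1,m]$ and $e'=[m',m_1']$ in $PX$; put $s_2=e'(s\,e)\colon m_1\to m_1'$, so that $p_Xs_2=\tau=p_Xs_1$. Consider the vertical $3$-cells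
\[
\mu(\sigma s\,\lambda)\longrightarrow(\mu_1\,\sigma e')\bigl(\sigma s\,(\sigma e\,\lambda_1)\bigr)\longrightarrow\mu_1\bigl((\sigma e'(\sigma s\,\sigma e))\lambda_1\bigr)\longrightarrow\mu_1(\sigma s_1\,\lambda_1).
\]
The first is $[\mu,\mu_1\,\sigma e']\circ_1\bigl(1_{\sigma s}\circ_1[\lambda,\sigma e\,\lambda_1]\bigr)$, whose two contraction cells are between vertical $2$-cells; $w$ sends it to an identity by (f). The second is the contraction cell between two bracketings; $w$ sends it to an identity by (b). The third is $1_{\mu_1}\circ_1(\sigma[s_2,s_1]\circ_11_{\lambda_1})$; $w$ sends it to an identity by (c). By (d) the composite of the three is $[\xi^*,\xi_1^*]$.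
\end{proof}

\begin{claim}\label{cl:three}
For every $2$-cell $\xi\colon x\to y$ of $\bar R$ there is a star cell $\xi^*\colon x\to y$ over $\bar\theta\xi$ with $w[\xi,\xi^*]=d_\xi$.
\end{claim}

\begin{proof}
Call such $\xi$ good. We use Lemma~\ref{lem:gen}(i) for $m=2$.

\emph{Generators.} If $\xi=(I,K;c)$ with $I,K$ not both unit, let $\xi^*=\langle I,K;c\rangle$. It is a star cell, since $N_{I,K;c}$ is in the image of $\sigma$, and $w[\xi,\xi^*]=\delta_{I,K;c}=d_\xi$. If $I,K$ are both unit, then $\xi=\sigma(s)$ for a generator $s$ of $PX$, and $\xi^*=1(\xi\,1)$ is a star cell; by (b), $w[\xi,\xi^*]$ is an identity, and so is $d_\xi=\delta_{I,K;c}$.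

\emph{Identities and contraction cells.} For $\xi=1_x$ or $\xi=[x,y]$ choose a vertical $\lambda\colon x\to\sigma m$ by Claim~\ref{cl:one}, and take $s=1_m$ and $\mu=[\sigma m,x]$, respectively $\mu=[\sigma m,y]$. Then $\xi$ and $\xi^*$ are both vertical, so $w[\xi,\xi^*]$ is an identity by (f), and so is $d_\xi$.

\emph{Composites along $1$-cells.} Let $\xi\colon x\to y$ and $\xi'\colon y\to z$ be good, with $\xi^*=\mu(\sigma s\,\lambda)$, $s\colon m\to m'$, and $\xi'^*=\mu'(\sigma s'\,\lambda')$, $s'\colon m_1\to m_1'$. Both $\sigma m'$ and $\sigma m_1$ are joined to $y$ by vertical cells, so $m',m_1$ are parallel with $p_Xm'=\bar\theta y=p_Xm_1$, and we may put $e=[m',m_1]$ in $PX$ and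
\[
(\xi'\xi)^*=\mu'\bigl(\sigma(s'(e\,s))\,\lambda\bigr).
\]
The vertical $3$-cell $[\xi'\xi,(\xi'\xi)^*]$ is, by (d), the composite of
\[
\xi'\xi\longrightarrow\xi'^*\xi^*=\bigl(\mu'(\sigma s'\,\lambda')\bigr)\bigl(\mu(\sigma s\,\lambda)\bigr)\longrightarrow\mu'\Bigl(\bigl(\sigma s'((\lambda'\mu)\,\sigma s)\bigr)\lambda\Bigr)\longrightarrow\mu'\Bigl(\bigl(\sigma s'(\sigma e\,\sigma s)\bigr)\lambda\Bigr),
\]
where the first cell is $[\xi',\xi'^*]\circ_1[\xi,\xi^*]$, the second is a rebracketing, with $w$-image an identity by (b), and the third is a whiskering of $[\lambda'\mu,\sigma e]$, with $w$-image an identity by (f). So $w[\xi'\xi,(\xi'\xi)^*]=d_{\xi'}\circ_1d_\xi=d_{\xi'\xi}$.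

\emph{Composites along $0$-cells.} Let $\xi,\xi'$ be good $2$-cells composable along a $0$-cell, with $\xi^*=\mu(\sigma s\,\lambda)$ and $\xi'^*=\mu'(\sigma s'\,\lambda')$, and let
\[
(\xi'\circ_0\xi)^*=(\mu'\circ_0\mu)\bigl(\sigma(s'\circ_0s)\,(\lambda'\circ_0\lambda)\bigr).
\]
By (d), $[\xi'\circ_0\xi,(\xi'\circ_0\xi)^*]$ is $[\xi',\xi'^*]\circ_0[\xi,\xi^*]$ followed by the contraction cell from $\xi'^*\circ_0\xi^*$ to $(\xi'\circ_0\xi)^*$. These two $2$-cells differ by interchange, as $\sigma(s'\circ_0s)=\sigma s'\circ_0\sigma s$; so the last $w$-image is an identity by (b), and $w[\xi'\circ_0\xi,(\xi'\circ_0\xi)^*]=d_{\xi'}\circ_0d_\xi=d_{\xi'\circ_0\xi}$.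
\end{proof}

\emph{Dimension $3$.} Let $\xi,\eta\colon x\to y$ be $2$-cells with $\bar\theta\xi=\bar\theta\eta$. By (d), $[\xi,\eta]=[\eta^*,\eta]\,[\xi^*,\eta^*]\,[\xi,\xi^*]$, so (d) and Claims~\ref{cl:two} and~\ref{cl:three} give
\[
w[\xi,\eta]=d_\eta^{-1}d_\xi=\mathrm{pr}(\nu[\xi,\eta])=w_{\mathfrak d}[\xi,\eta].
\]
Let $\Gamma=(I,K,d)$ be a generator. If $I,K$ are both unit, then $w\Gamma=S\theta\Gamma=w_{\mathfrak d}\Gamma$. Otherwise put $\xi_0=(I,K;d-1)$ and $\xi_1=(I,K;d)$, let $N_\Gamma\colon N_{I,K;d-1}\to N_{I,K;d}$ be the composite of unit $3$-cells bracketed in the same way, and let $\Gamma^*\colon\langle I,K;d-1\rangle\to\langle I,K;d\rangle$ be its whiskering $1\circ_1(N_\Gamma\circ_11)$ by the two contraction cells in the definition of $\langle I,K;-\rangle$. Then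
\[
\Gamma=[\langle I,K;d\rangle,\xi_1]\;\Gamma^*\;[\xi_0,\langle I,K;d-1\rangle],
\]
since both sides are parallel $3$-cells with the same image under $\bar\theta$. Applying $w$ and using (d) and (e),
\[
w\Gamma=\delta_{I,K;d}^{-1}\,\bigl(1_{\gamma_{I,k_1}^{-1}}\circ_1S\theta\Gamma\circ_11_{\gamma_{I,k_0}}\bigr)\,\delta_{I,K;d-1}=\mathrm{pr}(\nu\Gamma)=w_{\mathfrak d}\Gamma .
\]
So $w$ and $w_{\mathfrak d}$ agree on generators and contraction cells of dimension $3$ and preserve identities and composites; by Lemma~\ref{lem:gen}(i), $w=w_{\mathfrak d}$.

\begin{proof}[Proof of Proposition~\ref{prop:data}]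
The assignment takes values in $\mathrm{Data}(\vec j)$ by Lemma~\ref{lem:isdata}, is surjective by Lemma~\ref{lem:datawd}, and is injective because $w=w_{\mathfrak d}$.
\end{proof}

\subsection{The Tamsamani--Simpson conditions}

Assume (R) and let $Y=N(JA)$. If $f\colon\vec j\to\vec k$ is an interval inclusion, then by \eqref{eq:relabel} $E_3(f)$ sends unit generators to unit generators, $\langle I;c\rangle$ to $\langle f_1I;f_2c\rangle$, and $\langle I,K;c\rangle$ to $\langle f_1I,f_2K;f_3c\rangle$. So under Proposition~\ref{prop:data} the map $Y(f)$ is restriction of data along the relabelling; for instance $(h,\gamma)_{I,c}$ of $Y(f)w$ is $(h,\gamma)_{f_1I,f_2c}$ of $w$. This covers $\delta_c\colon[0]\to[1]$ and $\sigma_i\colon[1]\to[j]$ in any variable. Since the conditions to be checked (beyond constancy of certain presheaves) involve only objects, homs and Segal maps, it suffices to know $Y$ on these maps. The targets of the Segal maps below are weak categories by Lemma~\ref{lem:fib}(iii).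

\emph{Constancy.} $R(0,j_2,j_3)$ consists of a single $0$-cell, and morphisms that are the identity in the first variable induce identities on $E_3(0,j_2,j_3)$. So $Y_0$ is constant. $R(j_1,0,j_3)$ has no cells of dimension at least $2$ and does not depend on $j_3$, and $E_3(\mathrm{id},\mathrm{id},f)$ is an identity there. So $(Y_{j_1})_0$ is constant for every $j_1$.

It remains to treat the Segal maps, from the innermost variable outward.

\emph{Third variable.} Let $j_3\ge1$. In an element of $\mathrm{Data}(j_1,j_2,j_3)$ the $0$- and $1$-cells of $S$ and the pairs $(h,\gamma)_{I,c}$ do not involve the third variable. The $2$-cells of $S$ and the pairs $(b,\delta)_{I,K;c}$ are indexed by $c\in[j_3]$, and the $3$-cells of $S$ by $1\le d\le j_3$; each of these has conditions that, besides the data not involving the third variable, involve only data with the same $c$, respectively with $c=d-1,d$. So families of data on $(j_1,j_2,1)$, one for each $d$, that agree over $(j_1,j_2,0)$ are the same as data on $(j_1,j_2,j_3)$: the Segal map is bijective. Hence each $Y_{j_1,j_2}$ is a weak $1$-category.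

\emph{Second variable.} Let $j_2\ge1$ and consider the map of weak $1$-categories
\[
Y_{j_1,j_2}\to Y_{j_1,1}\times_{Y_{j_1,0}}\dots\times_{Y_{j_1,0}}Y_{j_1,1}.
\]
It is surjective on objects: an object of the target gives $S$ on $X(j_1,j_2,0)$, all $(h,\gamma)_{I,c}$, and $(b,\delta)_{I,K;0}$ for $|K|=1$. Missing are the pairs with $|K|\ge2$, and we may choose
\[
b_{I,K;0}=\gamma_{I,k_1}^{-1}\,S\theta(I,K;0)\,\gamma_{I,k_0},\qquad\delta_{I,K;0}=1 .
\]
It is bijective on homs: an element of $Y(j_1,j_2,1)$ over $(u,v)$ exists only if $u,v$ agree on the $0$- and $1$-cells of $S$ and on all $(h,\gamma)_{I,c}$; it is then exactly a choice of $3$-cells $S(a_1,a_2,1)$ between the prescribed $2$-cells, since the pairs $(b,\delta)$ with third index $0$ and $1$ are prescribed by $u$ and $v$. The hom-set of the target between the images of $u$ and $v$ has the same description: it is empty unless the pieces of $u$ and $v$ agree on the $0$- and $1$-cells of $S$ and the $(h,\gamma)_{I,c}$ that they contain, and as every $c\in[j_2]$ occurs in some piece, this means that $u$ and $v$ agree there; and its elements are choices of the same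 $3$-cells. So the Segal map is contractible, and each $Y_{j_1}$ is a weak $2$-category.

\emph{First variable.} Let $j\ge1$ and $S_j\colon Y_j\to Z=Y_1\times_{Y_0}\dots\times_{Y_0}Y_1$, a map of weak $2$-categories. In the factors of $Z$ all intervals of $[1]$ are unit.
\begin{itemize}
\item \emph{Objects.} An object of $Z$ is a globular map $S$ on $X(j,0,0)$. Extend it by $h_{I,0}=S\theta(I;0)$ and $\gamma_{I,0}=1$ for $|I|\ge2$. So $S_j$ is surjective on objects.
\item \emph{Objects of homs.} Let $y_0,y_1\in Y(j,0,0)$ and let an object of $Z(S_jy_0,S_jy_1)$ be given. It amounts to a globular map $S$ on $X(j,1,0)$ extending those of $y_0,y_1$, while $y_0$ and $y_1$ prescribe $(h,\gamma)_{I,0}$ and $(h,\gamma)_{I,1}$. Extend by $b_{I,(0,1);0}=\gamma_{I,1}^{-1}\,S\theta(I,(0,1);0)\,\gamma_{I,0}$ and $\delta_{I,(0,1);0}=1$ for $|I|\ge2$. So $Y_j(y_0,y_1)\to Z(S_jy_0,S_jy_1)$ is surjective on objects.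
\item \emph{Homs of homs.} Let $u,v\in Y(j,1,0)$ lie over $(y_0,y_1)$. They agree on the $0$- and $1$-cells of $S$ and on $(h,\gamma)$. An element of $Y(j,1,1)$ over $(u,v)$ has all its data prescribed, by $u$ for third index $0$ and by $v$ for third index $1$, except the $3$-cells $S(a,1,1)$, $1\le a\le j$, between the prescribed $2$-cells. Families of such $3$-cells are exactly the elements of the corresponding hom-set of $Z$. So the map of hom-sets is bijective.
\end{itemize}
Hence $S_j$ is contractible. This completes the verification that $Y=N(JA)$ is a Tamsamani--Simpson weak $3$-category, and with it the proof of Theorem~\ref{thm:C}.\hfill$\square$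

\begin{thebibliography}{9}
\bibitem{Cottrell} Thomas Cottrell, \emph{Comparing algebraic and non-algebraic foundations of $n$-category theory}, arXiv:1405.7263 (2014).
\end{thebibliography}

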